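# Word width in $\mathrm{SL}_n$ over rings of $S$-integers is not bounded uniformly

## The width is at least $f\lfloor p/2\rfloor$ at an unramified prime dividing $n$

Throughout, $K$ is a number field, $O$ its ring of integers, $S$ a finite set of primes of $O$, and $O_S$ the ring of $S$-integers. For a prime $P$, $O_P$ is the completed local ring and $K_P$ its fraction field. Words and width are defined in the next section.

**Theorem 1.** Let $n\ge 3$ and let $p$ be a prime dividing $n$. Let $K$ be a number field, $S$ a finite set of primes of $O$, and $P\notin S$ a prime above $p$, unramified over $\mathbb Q$, of residue degree $f$. Assume $f\ge 2$ if $p\le 3$. Then there is a word $w$ whose width in $\mathrm{SL}_n(O_S)$ is at least $f\lfloor p/2\rfloor$. In fact $w$ has width exactly $f\lfloor p/2\rfloor$ in the quotient $\mathrm{SL}_n(O/P^2)$.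

**Corollary 1.** For no $n\ge 3$ are the widths of words in $\mathrm{SL}_n(O_S)$ bounded uniformly in $O_S$. For each prime $p\mid n$ and each $f\ge 2$ there are a number field of degree $f$ and a word $w$ whose width in $\mathrm{SL}_n(O)$ is at least $f\lfloor p/2\rfloor$.

**Theorem 2.** For $n\ge 3$ there is $c(n)$ such that for every $K$, $S$ and $w$, the width of $w$ in $\prod_{P\notin S}\mathrm{SL}_n(O_P)$, and hence in every quotient of it, such as $\mathrm{SL}_n(O_S/\mathfrak a)$ with $0\ne\mathfrak a\lhd O_S$, is at most $c(n)(1+\delta)$. Here $\delta=\max\{[K_P:\mathbb Q_p]: P\notin S,\ P\mid n\}$, where $p$ is the rational prime below $P$, and $\delta=0$ if there are no such $P$.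

Theorem 1 answers a question from Nir Avni and Chen Meiri, "Words have bounded width in $SL(n,\mathbb Z)$", arXiv:1801.03887 (2018). Theorem 2 is a converse at the congruence level. There, linear growth in the degree is the true order for inert $p\mid n$, and the widths are uniformly bounded if the degree is bounded or if $n$ is invertible in $O_S$. No upper bound of this kind is claimed for $\mathrm{SL}_n(O_S)$ itself.

## Words, their values, and what width measures

**Definition (word values and width).** A word is an element $w=w(x_1,\dots,x_d)$ of a free group $F_d$. For a group $\Gamma$, substitution gives a map $w:\Gamma^d\to\Gamma$. The set of $w$-values is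
$$w(\Gamma)=\{\,w(g_1,\dots,g_d),\ w(g_1,\dots,g_d)^{-1}\mid g_i\in\Gamma\,\}.$$
The width of $w$ in $\Gamma$ is the least $C$ such that every element of $\langle w(\Gamma)\rangle$ is a product of at most $C$ elements of $w(\Gamma)$, and it is infinite if there is no such $C$.

The width of $[x_1,x_2]$, for instance, is the number of commutators needed to write an arbitrary element of the commutator subgroup.

It is known that for each $n\ge 3$ there is a $C(n)$ such that every word has width less than $C(n)$ in $\mathrm{SL}_n(\mathbb Z)$. Similarly, for each fixed $O_S$ and $n\ge3$ there is a bound depending on $O_S$ and $n$, but not on $w$. The question is whether this second bound can be chosen independently of $O_S$. Corollary 1 says no, for every $n\ge 3$.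

Three elementary facts are used all the time.

1. If $\Gamma\to Q$ is onto, then $w(\Gamma)$ maps onto $w(Q)$, because tuples lift, and $\langle w(\Gamma)\rangle$ maps onto $\langle w(Q)\rangle$. So the width of $w$ in $\Gamma$ is at least its width in $Q$.
2. If $\alpha\in\mathrm{Aut}(\Gamma)$, then $w(\alpha(h))=\alpha(w(h))$ for every tuple $h$. So $w(\Gamma)$ is stable under all automorphisms, in particular under conjugation.
3. $1=w(1,\dots,1)\in w(\Gamma)$.

**The abelian case.** Let $\Gamma$ be abelian and let $k_i$ be the exponent sum of $x_i$ in $w$. Then $w(g)=\prod g_i^{k_i}$ is a homomorphism $\Gamma^d\to\Gamma$, so $w(\Gamma)$ is already a subgroup and the width is at most $1$. The word below nevertheless takes all its values in an abelian group, the centre of a finite group. Its width is large because the group from which we substitute is far from abelian.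

## Passing to the finite group $\mathrm{SL}_n(\mathcal O/p^2)$

Write $e_{ij}(x)=1+xE_{ij}$ for $i\neq j$. We need one fact about elimination, in a form that we can reuse for Theorem 2.

**Fact E.** Over a local ring, every element of $\mathrm{SL}_n$ is a product of at most $(n-1)(n+6)$ elementary matrices.

*Proof.* The first column of an invertible matrix contains a unit. If the $(1,1)$ entry is not a unit, add to row 1 a row whose first entry is a unit; nonunit plus unit is a unit. Clear the rest of the column. The remaining $(n-1)\times(n-1)$ block is invertible, so continue through columns $1,\dots,n-1$. This uses at most $(n-1)+\frac{n(n-1)}2$ row operations. It leaves an upper triangular matrix with unit diagonal entries, that is, $DV$ with $D=\mathrm{diag}(d_1,\dots,d_n)$ and $V$ upper unitriangular, and $V$ is a product of $\frac{n(n-1)}2$ elementary matrices. As $\det D=1$, $D$ is the product over $i=1,\dots,n-1$ of the matrices with $\varepsilon=d_1\cdots d_i$ and $\varepsilon^{-1}$ in places $i,i+1$ and $1$ elsewhere on the diagonal. Finally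
$$\mathrm{diag}(\varepsilon,\varepsilon^{-1})=e_{12}(\varepsilon)e_{21}(-\varepsilon^{-1})e_{12}(\varepsilon)\cdot e_{12}(-1)e_{21}(1)e_{12}(-1)
=\begin{pmatrix}0&\varepsilon\\-\varepsilon^{-1}&0\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix},$$
and the two middle factors merge into $e_{12}(\varepsilon-1)$, which leaves 5 elementary matrices. The total is $(n-1)+n(n-1)+5(n-1)=(n-1)(n+6)$. $\square$

**The ring $R$.** Let $\mathcal O$ be the ring of integers of the unramified extension of $\mathbb Q_p$ of degree $f$, and put $q=p^f$, $R=\mathcal O/p^2\mathcal O$. Then $R$ is local with residue field $\mathbb F_q$, and multiplication by $p$ identifies $\mathbb F_q$ with $pR$, so $px$ makes sense for $x\in\mathbb F_q$. Each $\sigma\in\mathrm{Gal}(\mathbb F_q/\mathbb F_p)$ lifts to an automorphism of $R$, with $\sigma(px)=p\,\sigma(x)$. Each $\lambda\in\mathbb F_q^\times$ has a Teichmüller lift $[\lambda]\in R^\times$, and $\lambda\mapsto[\lambda]$ is multiplicative. Two examples: for $p=5$, $f=1$ we have $R=\mathbb Z/25$ and $[2]=7$, since $7\equiv2 \pmod 5$ and $7^4\equiv1\pmod{25}$.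 For $p=3$, $f=2$ we have $R=\mathbb Z[i]/9$, and the nontrivial $\sigma$ is complex conjugation.

**The reduction.** With $P$ as in Theorem 1, $O_S/P^2O_S\cong O/P^2\cong R$, because $P\notin S$ and $P$ is unramified. Put
$$G=\mathrm{SL}_n(R),\qquad \bar G=\mathrm{SL}_n(\mathbb F_q).$$
By Fact E, $G$ is generated by elementary matrices. These lift to $\mathrm{SL}_n(O_S)$, so $\mathrm{SL}_n(O_S)\to G$ is onto. By fact 1 above, Theorem 1 follows once we find a word of width exactly $f\lfloor p/2\rfloor$ in the finite group $G$.

*Proof of Corollary 1 from Theorem 1.* Fix $p\mid n$ and $f\ge2$. Lift a monic irreducible polynomial of degree $f$ over $\mathbb F_p$ to a monic $m\in\mathbb Z[x]$ and put $K=\mathbb Q[x]/(m)$. Since $m$ mod $p$ is irreducible, so is $m$, and $K$ has degree $f$. Since $m$ mod $p$ is separable, $p$ does not divide the discriminant of $m$. So Dedekind–Kummer applies at $p$ and gives that $pO$ is prime, unramified, of residue degree $f$. (For $p=3$, $f=2$ take $m=x^2+1$, $K=\mathbb Q(i)$.) Apply Theorem 1 with $P=pO$ and any finite $S\not\ni P$, for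 example $S=\emptyset$. Since $\lfloor p/2\rfloor\ge 1$, letting $f\to\infty$ excludes a uniform bound. $\square$

**The subgroups of $G$ that matter.** From here until Theorem 1 is proved, $p\mid n$, and $f\ge2$ if $p\le3$.

* $N=\ker(G\to\bar G)=\{1+pX: X\in\mathfrak{sl}_n(\mathbb F_q)\}$, because $\det(1+pX)=1+p\,\mathrm{tr}X$. As $(1+pX)(1+pY)=1+p(X+Y)$, we identify $N$ with the additive group $\mathfrak{sl}_n(\mathbb F_q)$. The group $G$ acts on $N$ by conjugation through $\bar G$: $X\mapsto\bar gX\bar g^{-1}$.
* $Z=\mathbb F_q\cdot1\subset\mathfrak{sl}_n(\mathbb F_q)$. The scalars have trace $n\lambda=0$ because $p\mid n$; this is where that hypothesis enters. In $G$, $Z=1+p\mathbb F_q$ consists of scalar matrices, so it is central.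
* $A=\ker(G\to\mathbf P)$ with $\mathbf P=\mathrm{PSL}_n(\mathbb F_q)$. An element of $A$ reduces to a scalar $\lambda$ with $\lambda^n=1$. Then $[\lambda]^n=1$, so $[\lambda]\cdot1\in G$. Hence $A=N\mu$ with $\mu=\{[\lambda]\cdot1:\lambda^n=1\}$ central in $G$, and $A$ is abelian.
* $\mathbf P$ is simple and nonabelian. $G$ is perfect, since $e_{ij}(r)=[e_{ik}(r),e_{kj}(1)]$ for distinct $i,j,k$.

"Submodule" will mean $\bar G$-stable additive subgroup, i.e. $\mathbb F_p[\bar G]$-submodule. Submodules of $N$ are exactly the normal subgroups of $G$ contained in $N$.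

## Nonscalar elements of $\mathfrak{sl}_n(\mathbb F_q)$ spread quickly

The group $N$ has order $p^{f(n^2-1)}$, which grows with $f$. A first plan is to take a word whose values lie in $N$ and hope that they are sparse there. The next lemma, read quantitatively, shows what goes wrong.

**Lemma 1.** A submodule $M$ of $N$ with $M\not\subset Z$ equals $N$. Hence $L:=N/Z$ is a simple $\mathbb F_p[\bar G]$-module. Moreover $L^{\bar G}=0$ and $[N,G]=N$.

*Proof.* **Step 1: normalize one nonscalar element.** Let $X\in M$ be nonscalar. Some $v$ has $v,Xv$ linearly independent. As $n\ge3$, there is $B\in\mathrm{SL}_n(\mathbb F_q)$ with $Be_1=v$, $Be_2=Xv$ (a third basis vector can be rescaled to make the determinant $1$). Replacing $X$ by $B^{-1}XB$, we may assume $Xe_1=e_2$.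

**Step 2: produce $cE_{13}$ for every $c$.** Let $c\in\mathbb F_q$ and let $r^T$ be the third row of $X$; then $r_1=X_{31}=0$. Conjugate $X$ by $e_{13}(c)$ and subtract $X$:
$$Y=c(E_{13}X-XE_{13})-c^2E_{13}XE_{13}=c(e_1r^T-E_{23})\in M.$$
Here $E_{13}X=e_1r^T$, $XE_{13}=(Xe_1)e_3^T=E_{23}$ and $E_{13}XE_{13}=X_{31}E_{13}=0$. Conjugate $Y$ by $e_{12}(1)$ and subtract $Y$:
$$E_{12}Y-YE_{12}-E_{12}YE_{12}=-cE_{13}.$$
Indeed the second row of $Y$ is $-ce_3^T$, so $E_{12}Y=-cE_{13}$, and $Ye_1=0$ kills the other two terms. So $cE_{13}\in M$ for all $c$.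

**Step 3: reach all of $N$.** Conjugation by signed permutation matrices gives $cE_{kl}\in M$ for all $c$ and all $k\ne l$. Also
$$e_{kl}(1)(cE_{lk})e_{kl}(-1)-cE_{lk}=c(E_{kk}-E_{ll})-cE_{kl},$$
so $c(E_{kk}-E_{ll})\in M$. These elements span $\mathfrak{sl}_n(\mathbb F_q)$, so $M=N$.

**Step 4: the consequences.** Simplicity of $L$ is immediate. The preimage in $N$ of $L^{\bar G}$ is a submodule. It does not contain $E_{13}$, since $e_{21}(1)E_{13}e_{21}(-1)-E_{13}=E_{23}\notin Z$. So it is not $N$, hence lies in $Z$, i.e. $L^{\bar G}=0$. The same computation shows that the submodule $[N,G]$ contains $E_{23}\notin Z$, so $[N,G]=N$. $\square$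

Now count. In Step 2, $Y$ is a sum of two conjugates of $\pm X$, so each $cE_{kl}$ is a sum of four. In Step 3, each $c(E_{kk}-E_{ll})$ is a sum of twelve. A general element of $\mathfrak{sl}_n$ needs $n(n-1)$ terms of the first kind and $n-1$ of the second. So for any nonscalar $X$,
$$\text{every element of } N \text{ is a sum of at most } 4(n-1)(n+3) \text{ conjugates of } \pm X, \tag{1}$$
whatever $q$ is.

**The failure of a power word.** Let $n=p\ge3$, let $m$ be the exponent of $\bar G=\mathrm{SL}_p(\mathbb F_q)$, and try $w=x_1^m$. Then $w(G)\subset N$. An element $u\in\bar G$ of $p$-power order has $u-1$ nilpotent of size $p$, so $u^p-1=(u-1)^p=0$. Since $e_{12}(1)$ has order $p$, $m=pm'$ with $p\nmid m'$. So $e_{12}(1)^m=1+p\,m'E_{12}$ is a nonscalar value in $N$. As $w(G)$ is closed under conjugation and inversion, (1) shows that $w$ has width at most $4(n-1)(n+3)$, independently of $f$. In general, a single nonscalar value in $N$ already forces $N\subset w(G)^{4(n-1)(n+3)}$.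

So we want all values in $Z$. There conjugation does nothing. The automorphisms that still move $Z$ are the field automorphisms and inverse-transpose, which acts on scalars by inversion. Under these, an element of $Z$ has an orbit of size at most $2f$, while $|Z|=p^f$.

**A target value set.** Let $\zeta\in\mathbb F_q$ generate a normal basis, i.e. the $\sigma(\zeta)$, $\sigma\in\mathrm{Gal}(\mathbb F_q/\mathbb F_p)$, form a basis of $\mathbb F_q$ over $\mathbb F_p$. In $\mathbb F_9=\mathbb F_3(i)$, for example, $\zeta=1+i$ works: $1+i$ and $1-i$ are independent over $\mathbb F_3$. Suppose that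
$$w(G)=\{1\}\cup\{1\pm p\,\sigma(\zeta):\sigma\in\mathrm{Gal}(\mathbb F_q/\mathbb F_p)\}. \tag{2}$$
Then $\langle w(G)\rangle=1+p\mathbb F_q\cong\mathbb F_p^f$ via coordinates in the normal basis, and $w(G)$ becomes $0$ together with $\pm$ the standard basis vectors. To reach the $i$-th coordinate $k_i$ of a vector, with representative $0\le\bar k_i<p$, we need at least $\min(\bar k_i,p-\bar k_i)$ factors $\pm$ the $i$-th basis vector, and that many suffice. So $(k_1,\dots,k_f)$ needs exactly $\sum_i\min(\bar k_i,p-\bar k_i)$ factors. The maximum is $f\lfloor p/2\rfloor$, and this is the width of $w$.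

In the smallest example with $p=3$, namely $K=\mathbb Q(i)$, $n=3$, (2) is the five-element set $\{1,\,1\pm3(1+i),\,1\pm3(1-i)\}$ in a group of order $9$. The scalar $1+3\cdot2=7$ is the product of the two values with $1+i$ and $1-i$ and is not itself a value, and the width is $2$. The remaining task is to build a word with (2).

## Tuples that a word can separate from a generating tuple

Fix a tuple $g=(g_1,\dots,g_d)$ generating $G$, and $F=F_d$. For $h\in G^d$ let
$$\varphi_h:F\to G,\quad x_i\mapsto h_i,\qquad w(h)=\varphi_h(w),\qquad K_h=\ker\varphi_h.$$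
For $a\in A^d$ put $ga=(g_1a_1,\dots,g_da_d)$. We want $w(g)=1+p\zeta$, and $w(h)=1$ for as many $h$ as possible. A word in $K_h$ vanishes at $h$, so the issue is how large $\varphi_g(K_h)$ is. The next lemma says that it is everything, or else $h$ is visibly related to $g$.

**Lemma 2.** Let $h\in G^d$. Either (a) $\varphi_g(K_h)=G$, or (b) there are $\alpha\in\mathrm{Aut}(G)$ and $a\in A^d$ with $\alpha(h)=ga$, where $\alpha$ is a composition of conjugation by an element of $\mathrm{GL}_n(R)$, an automorphism of $G$ induced by an element of $\mathrm{Gal}(\mathbb F_q/\mathbb F_p)$ (lifted to $R$), and possibly inverse-transpose.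

*Proof.* Since $\varphi_g$ is onto, $M=\varphi_g(K_h)$ is normal in $G$.

**Step 1: if $M\not\subset A$, we are in case (a).** As $G/A=\mathbf P$ is simple, $MA=G$. So $G/M$ is a quotient of the abelian group $A$. Since $G$ is perfect, $M=G$.

**Step 2: if $M\subset A$, compare two maps onto $\mathbf P$.** Now $F\xrightarrow{\varphi_g}G\to\mathbf P$ kills $K_h$. It induces a surjection $\pi_1:\langle h\rangle\cong F/K_h\to\mathbf P$ with $h_i\mapsto g_iA$. Let $\pi_2:\langle h\rangle\to\mathbf P$ be the restriction of $G\to\mathbf P$. Its kernel lies in the abelian group $A$, so $\pi_1(\ker\pi_2)$ is an abelian normal subgroup of $\mathbf P$, hence trivial. So $\pi_1=\bar\alpha\circ\pi_2$ with $\bar\alpha:\pi_2(\langle h\rangle)\to\mathbf P$ onto. Comparing orders, $\pi_2(\langle h\rangle)=\mathbf P$ and $\bar\alpha\in\mathrm{Aut}(\mathbf P)$.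

**Step 3: lift $\bar\alpha$ to $G$.** By the classical theorem of Schreier–van der Waerden, $\mathrm{Aut}(\mathrm{PSL}_n(\mathbb F_q))$ for $n\ge3$ is generated by conjugations by $\mathrm{GL}_n(\mathbb F_q)$, field automorphisms and inverse-transpose. Conjugations lift because $\mathrm{GL}_n(R)\to\mathrm{GL}_n(\mathbb F_q)$ is onto, field automorphisms lift to $R$, and inverse-transpose is defined over $R$. Field automorphisms commute with inverse-transpose, and both normalize the conjugations, so the lifts can be collected in the stated form. The resulting $\alpha\in\mathrm{Aut}(G)$ induces $\bar\alpha$ on $\mathbf P=G/A$, so $\alpha(h_i)\in g_iA$ for all $i$. $\square$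

Tuples in case (a) can be dealt with all at once by intersecting kernels, as we will see. In case (b), applying $\alpha$ is harmless, because it produces exactly the Galois conjugates and inverses in (2). The central factors from $\mu$ are harmless for words in $[F,F]$. What remains is the change $g\mapsto ga$ with $a\in N^d$, where $w(ga)$ could differ from $w(g)$. So consider
$$F_N=\varphi_g^{-1}(N),\qquad U=\{w\in F_N:\ w(ga)=w(g)\ \text{for all } a\in N^d\}.$$
We need words in $U$ with prescribed value at $g$. First, $U$ is a subgroup, and it is normal in $F$. For $w\in U$ and $v\in F$ we have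
$$(vwv^{-1})(ga)=v(ga)\,w(g)\,v(ga)^{-1}=v(g)\,w(g)\,v(g)^{-1},$$
because $v(ga)\in v(g)N$, $w(g)\in N$ and $N$ is abelian. So $\varphi_g(U)$ is a submodule of $N$.

**An obstruction.** Suppose that $G$ had a subgroup $H$ with $HN=G$ and $H\cap N\subset Z$. Choose $b\in N^d$ with $g_ib_i\in H$. For $w\in U$ we get $w(g)=w(gb)\in H\cap N\subset Z$, so $\varphi_g(U)\subset Z$. If even $H\cap N=1$, then $\varphi_g(U)=1$ and the plan collapses. So we must exclude such $H$. After that, we must show that this is the only obstruction to $\varphi_g(U)=N$.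

## No subgroup $H$ with $HN=G$ meets $N$ only in scalars

For $p\ge5$ the idea is that the $p$-th power of any lift of $e_{12}(1)$ to $G$ turns out to be $1+pE_{12}$, a nonscalar element of $N$. For $p=2,3$ there are correction terms, and a second relation, coming from products of lifts, is needed.

**Lemma 3.** There is no subgroup $H\le G$ with $HN=G$ and $H\cap N\subset Z$.

*Proof.* Suppose that $H$ exists. Put $e=E_{12}$ and fix a lift $\hat c\in R$ of each $c\in\mathbb F_q$.

**Step 1: parametrize lifts of transvections in $H$.** Choose $h_c\in H$ over $e_{12}(c)$ and write $h_c=(1+\hat ce)(1+p\,a(c))$ with $a(c)\in\mathfrak{sl}_n(\mathbb F_q)$. Two choices of $h_c$ differ by an element of $H\cap N\subset Z$, so $a(c)$ is determined modulo scalars. Put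
$$X^{c}:=(1-ce)X(1+ce)=X+c(Xe-eX)-c^2X_{21}e. \tag{3}$$
The matrix $Xe$ has only column 2, equal to column 1 of $X$. The matrix $eX$ has only row 1, equal to row 2 of $X$. And $eXe=X_{21}e$. In particular $(X^d)_{21}=X_{21}$.

**Step 2: the relation from multiplication.** Move $1+\hat de$ to the left past $1+p\,a(c)$:
$$h_ch_d=(1+\hat ce)(1+\hat de)\bigl(1+p\,a(c)^d\bigr)\bigl(1+p\,a(d)\bigr).$$
Here $(1+\hat ce)(1+\hat de)=1+(\hat c+\hat d)e=(1+\widehat{c+d}\,e)(1+p\kappa e)$ for some $\kappa\in\mathbb F_q$. Since $h_ch_d\in H$ lies over $e_{12}(c+d)$, it differs from $h_{c+d}$ by an element of $Z$, so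
$$a(c+d)\equiv a(c)^d+a(d)+\kappa e\pmod{\text{scalars}}. \tag{4}$$
Reading off the $(2,1)$ entry, $y(c):=a(c)_{21}$ is well defined and additive in $c$.

**Step 3: the relation from $p$-th powers.** The element $h_c^p$ lies in $H$ and over $e_{12}(pc)=1$, so $h_c^p\in H\cap N\subset Z$. Let $X=a(c)$. From $(u\nu)^p=u^p\cdot(u^{-(p-1)}\nu u^{p-1})\cdots(u^{-1}\nu u)\,\nu$ with $u=1+\hat ce$, $\nu=1+pX$,
$$h_c^p=(1+\hat ce)^p\Bigl(1+p\sum_{i=0}^{p-1}X^{ic}\Bigr).$$
Since $(1+\hat ce)^p=1+p\hat ce$, (3) shows that this corresponds to the element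
$$ce+c\,\tfrac{p(p-1)}2(Xe-eX)-c^2\Bigl(\sum_{i=0}^{p-1}i^2\Bigr)X_{21}e \tag{5}$$
of $\mathfrak{sl}_n(\mathbb F_q)$; the term $pX$ vanishes. So (5) must be scalar.

**Step 4: the contradiction for $p\ge5$.** Here $\frac{p(p-1)}2$ and $\sum i^2=\frac{(p-1)p(2p-1)}6$ are divisible by $p$. So (5) is $ce$, not scalar for $c=1$.

**Step 5: the contradiction for $p=3$.** Now $\frac{p(p-1)}2=3\equiv0$ and $\sum i^2=5\equiv-1$. So (5) is $(c+c^2y(c))e$, which forces $y(c)=-c^{-1}$ for $c\ne0$. If $c,d,c+d$ are all nonzero, additivity of $y$ gives $(c+d)^{-1}=c^{-1}+d^{-1}$, i.e. $cd=(c+d)^2$. This says $c^2+cd+d^2=0$, which in characteristic $3$ is $(c-d)^2=0$. So $c=d$. Since $q\ge9$, we can take $c=1$ and $d\notin\{0,1,-1\}$, a contradiction.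

**Step 6: the contradiction for $p=2$.** Now (5) is $ce+c(Xe-eX)-c^2X_{21}e$. Its $(3,3)$ entry is $0$, so it is the zero matrix. Let $c\ne0$. The $(1,1)$ entry is $-cX_{21}$, so $X_{21}=0$. The $(1,2)$ entry is then $c+c(X_{11}-X_{22})$, so $1+X_{11}-X_{22}=0$. Put $t(c):=a(c)_{11}+a(c)_{22}$. It is well defined, since adding a scalar $\lambda$ changes it by $2\lambda=0$, and we have shown that $t(c)=1$ for all $c\ne0$. As $a(c)_{21}=0$, (3) shows that $a(c)^d$ and $a(c)$ have the same $(1,1)$ and $(2,2)$ entries. So (4) gives $t(c+d)=t(c)+t(d)$ for $c\ne0$. Since $q\ge4$, choose $c,d,c+d$ all nonzero: $1=1+1=0$, a contradiction. $\square$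

The hypothesis $f\ge2$ for $p\le3$ is used only in Steps 5 and 6. If $q=3$, the values $y(1)=-1$, $y(-1)=1$, $y(0)=0$ are additive, and if $q=2$, $t(0)=0$, $t(1)=1$ is additive. So the computation gives no contradiction there.

## Words insensitive to congruent changes of the tuple

**Definition (derivation).** Let $F$ act on an abelian group $V$. A derivation is a map $\delta:F\to V$ with $\delta(vw)=\delta(v)+v\,\delta(w)$.

For example, for fixed $m\in V$ the map $w\mapsto w\,m-m$ is a derivation, and if $F$ acts trivially, derivations are homomorphisms. Always $\delta(1)=0$ and $\delta(v^{-1})=-v^{-1}\delta(v)$, so a derivation is determined by its values on generators. We also recall that a direct sum of simple modules is semisimple, meaning that every submodule has a complement. So a homomorphism defined on a submodule extends to the whole module (by zero on a complement).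

**Lemma 4.** $\varphi_g(U)=N$.

*Proof.* Let $F$ act on $N$ through $\varphi_g$ and conjugation. As $N$ is abelian, $F_N$ acts trivially. We write $N$ additively.

**Step 1: encode all changes $g\mapsto ga$ in one derivation.** For $a\in N^d$ put $\delta_a(w)=w(ga)w(g)^{-1}\in N$. Then
$$\delta_a(vw)=v(ga)\,\delta_a(w)\,v(g)^{-1}=v(ga)v(g)^{-1}\cdot v(g)\delta_a(w)v(g)^{-1},$$
so $\delta_a$ is a derivation, and $\delta_a(x_i)=g_ia_ig_i^{-1}=x_i\cdot a_i$. Let $T=\prod_{a\in N^d}N$, a finite product, and $\Delta=(\delta_a)_a:F\to T$. On $F_N$, $\Delta$ is a homomorphism with kernel $U$. For $w\in F_N$ and $v\in F$,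
$$\Delta(vwv^{-1})=\Delta(v)+v\Delta(w)-(vwv^{-1})\Delta(v)=v\,\Delta(w),$$
as $vwv^{-1}\in F_N$ acts trivially. So $\bar R:=\Delta(F_N)\cong F_N/U$ is a submodule of $T$.

**Step 2: if the lemma fails, get a homomorphism $\theta:\bar R\to L$.** Suppose $\varphi_g(U)\ne N$. By Lemma 1, $\varphi_g(U)\subset Z$. So $F_N\xrightarrow{\varphi_g}N\to L$ kills $U$ and induces $\theta:\bar R\to L$ with $\theta(\Delta(w))=\varphi_g(w)+Z$. By the formula $\Delta(vwv^{-1})=v\Delta(w)$, $\theta$ is a module homomorphism.

**Step 3: extend $\theta$ to a derivation on all of $F$.** Put $Z^T=\prod_aZ\subset T$. The module $T$ itself need not be semisimple, so we first divide by $Z^T$. The submodule $\bar R\cap Z^T$ has trivial action, so $\theta(\bar R\cap Z^T)\subset L^{\bar G}=0$ by Lemma 1. Thus $\theta$ factors through $\bar R/(\bar R\cap Z^T)$, a submodule of $T/Z^T=\prod_aL$. This is semisimple, so $\theta$ extends to a module homomorphism $\Theta:\prod_aL\to L$. The composite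
$$\eta:F\xrightarrow{\ \Delta\ }T\to\textstyle\prod_aL\xrightarrow{\ \Theta\ }L$$
is a derivation with $\eta(w)=\varphi_g(w)+Z$ for $w\in F_N$.

**Step 4: realize $-\eta$ by moving the tuple, and find the forbidden $H$.** Choose $b\in N^d$ with $x_i\cdot b_i+Z=-\eta(x_i)$ for each $i$; this is possible because $x_i$ acts invertibly. The derivations $\delta_b\bmod Z$ and $-\eta$ agree on the generators of $F$, so they are equal. Hence for $w\in F_N$
$$w(gb)=\delta_b(w)+w(g)\in-\varphi_g(w)+\varphi_g(w)+Z=Z.$$
Let $H=\varphi_{gb}(F)$. Since $g_ib_i\equiv g_i$ mod $N$, $HN=G$. Since $w(gb)\in N$ if and only if $w(g)\in N$, $H\cap N=\varphi_{gb}(F_N)\subset Z$. This contradicts Lemma 3. $\square$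

## A word whose values are $1$ and $1\pm p\,\sigma(\zeta)$

*Proof of Theorem 1.* **Step 1: kill all tuples of case (a).** Let $B=\{h\in G^d:\varphi_g(K_h)=G\}=\{h_1,\dots,h_m\}$, a finite set, and $J=\bigcap_{h\in B}K_h\lhd F$ (with $J=F$ if $B=\emptyset$). We want $\varphi_g(J)=G$. Now $J$ contains the iterated commutator $[\dots[K_{h_1},K_{h_2}],\dots,K_{h_m}]$. Its image under $\varphi_g$ is $[\dots[G,G],\dots,G]=G$, because $G$ is perfect.

**Step 2: choose $w$.** We want one word that lies in $U$, in $J$ and in $[F,F]$. By Lemma 4, Step 1 and Lemma 1,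
$$\varphi_g([U,J])=[N,G]=N\supset Z.$$
Let $\zeta$ generate a normal basis of $\mathbb F_q/\mathbb F_p$, and choose $w\in[U,J]$ with $w(g)=1+p\zeta$. As $U$ and $J$ are normal in $F$, $w\in U\cap J\cap[F,F]$.

**Step 3: compute all values.** Let $h\in G^d$. If $h\in B$, then $w\in J\subset K_h$, so $w(h)=1$. If $h\notin B$, Lemma 2 gives $\alpha$ and $a\in A^d$ with $\alpha(h)=ga$. Write $a_i=\nu_i\xi_i$ with $\nu_i\in N$, $\xi_i\in\mu$. The $\xi_i$ are central and all exponent sums of $w\in[F,F]$ are $0$, so they drop out:
$$w(\alpha(h))=w(g\nu)=w(g)=1+p\zeta,$$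
where the middle equality is $w\in U$. So $w(h)=\alpha^{-1}(1+p\zeta)$. Conjugations fix scalars, field automorphisms send $1+p\zeta$ to $1+p\,\sigma(\zeta)$, and inverse-transpose inverts scalars, turning $1+px$ into $1-px$. Hence $w(h)\in\{1\pm p\,\sigma(\zeta)\}$. Conversely $1$ is a value, and applying $\sigma$ entrywise to $g$ gives $w(\sigma(g))=\sigma(w(g))=1+p\,\sigma(\zeta)$, whose inverse is $1-p\,\sigma(\zeta)$. So (2) holds exactly.

**Step 4: conclude.** By the count after (2), $w$ has width exactly $f\lfloor p/2\rfloor$ in $G\cong\mathrm{SL}_n(O/P^2)$. By the reduction, its width in $\mathrm{SL}_n(O_S)$ is at least that. $\square$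

## The congruence upper bound: eight conjugates and a small group of scalars

We now prove Theorem 2. The theme of (1) returns: a nonscalar value gives a whole congruence subgroup cheaply. Only scalars can be expensive, and their number is controlled by the degree. If $w=1$ there is nothing to prove, so let $w\ne1$. Call $w(g_1,\dots,g_d)$, without inverse, a positive value.

**Step 0: reduction to one prime.** This step passes from bounds at each $P$ to the product. Put $G_P=\mathrm{SL}_n(O_P)$, and suppose that for every $P\notin S$ each element of $\langle w(G_P)\rangle$ is a product of at most $C$ elements of $w(G_P)$. The sign patterns may depend on $P$, so write each factor as $v\cdot1^{-1}$ or $1\cdot v^{-1}$ and pad with $1\cdot1^{-1}$. Every such element becomes $v_1v_2^{-1}v_3v_4^{-1}\cdots v_{2C-1}v_{2C}^{-1}$ with positive values $v_i$. A tuple of positive values of the $G_P$ is a positive value of $\prod_PG_P$, so the width in the product is at most $2C$. Width does not increase in quotients. The group $\mathrm{SL}_n(O_S/\mathfrak a)$ is a quotient of the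 product, because $O_S/\mathfrak a$ is a product of rings $O_P/P^k$ and elementary matrices generate and lift.

Now fix $P\notin S$ and let $\Lambda=O_P$, with valuation $v$ and uniformizer $\pi$, and $\Gamma=\mathrm{SL}_n(\Lambda)$. For $a\ge0$ let $\mathrm{SL}_n(\Lambda,P^a)$ be the kernel of reduction mod $P^a$, so that it is $\Gamma$ for $a=0$.

**Definition (scalar level).** For $g\in\Gamma$ let $a(g)$ be the minimum of all $v(g_{ij})$ $(i\neq j)$ and $v(g_{ii}-g_{jj})$. It is the largest $a$ such that $g$ is scalar mod $P^a$ (infinite if $g$ is scalar), so it is invariant under conjugation.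

For example, $a(e_{12}(\pi^3))=3$. Some positive value of $w$ is nonscalar: $\mathrm{SL}_2(\mathbb Z)\subset\Gamma$ contains a free group of rank $d$, in which $w\neq1$ takes a nontrivial value of infinite order, while scalars in $\Gamma$ have order dividing $n$. Let $a<\infty$ be the minimum of $a(\cdot)$ over positive values, attained at $g$.

**Step 1: for $x\in P^a$, each $e_{kl}(x)$ is a product of $8$ conjugates of $g^{\pm1}$.** The purpose is to extract elementary matrices of the best possible level from $g$. We first put $g$ in a good position by conjugation.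

If all off-diagonal entries of $g$ have valuation $>a$, then some $v(g_{ii}-g_{jj})=a$. Conjugating by $e_{ij}(1)$ makes the $(i,j)$ entry $g_{ij}+g_{jj}-g_{ii}-g_{ji}$, of valuation $a$. So some off-diagonal entry has valuation $a$, and conjugating by a signed permutation matrix we may assume $v(g_{21})=a$. Let $u=ge_1$, so $v(u_2)=a$. For $i\ge3$ we have $u_i/u_2\in\Lambda$. The matrix $e_{i2}(-u_i/u_2)$ fixes $e_1$, so conjugation by it replaces $u$ by $e_{i2}(-u_i/u_2)u$, which kills $u_i$. So we may assume $u=u_1e_1+u_2e_2$ with $v(u_2)=a$. If $a=0$, we conjugate by $e_{12}(-u_1/u_2)$, which also fixes $e_1$, and may further assume $u_1=0$.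

Let $t=e_{13}(1)$, $k=g^{-1}\cdot tgt^{-1}$, $s=g^{-1}e_1$, $r^T=e_3^Tg$; then $r_1=u_3=0$. Since $t^{-1}e_1=e_1$ and $tu=u$ (as $u_3=0$), $ke_1=e_1$. Also
$$k^{-1}=tg^{-1}t^{-1}g=(1+E_{13})(1-g^{-1}E_{13}g)=(1+E_{13})(1-sr^T),$$
so $e_j^Tk^{-1}=e_j^T-s_jr^T$ for $j\ge2$. Hence for $j\ge2$ and $y\in\Lambda$
$$k\,e_{1j}(y)\,k^{-1}e_{1j}(-y)=\bigl(1+ye_1(e_j^T-s_jr^T)\bigr)\bigl(1-ye_1e_j^T\bigr)=1-ys_j\,e_1r^T=:X,$$
the quadratic term vanishing because $e_j^Te_1=0$ and $r^Te_1=r_1=0$. In the same way $X^{-1}=1+ys_j\,e_1r^T$. For distinct $l,m\ge2$, which exist since $n\ge3$,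
$$Xe_{lm}(1)X^{-1}e_{lm}(-1)=(1+E_{lm}-ys_jr_lE_{1m})(1-E_{lm})=e_{1m}(-ys_jr_l). \tag{6}$$
Now count: $k$ is a product of 2 conjugates of $g^{\pm1}$, $X=k\cdot(e_{1j}(y)k^{-1}e_{1j}(y)^{-1})$ of 4, and (6) of 8. It remains to find $j,l\ge2$ with $v(s_jr_l)=a$; then $-ys_jr_l$ runs through $P^a$ as $y$ runs through $\Lambda$.

* If $a\ge1$, write $g=\lambda+\pi^aX'$ with $\lambda$ a unit. Then $r_3=g_{33}$ is a unit. From $g^{-1}\equiv\lambda^{-1}-\lambda^{-2}\pi^aX'\pmod{P^{2a}}$ we get $s_2\equiv-\lambda^{-2}u_2\pmod{P^{2a}}$, so $v(s_2)=a$. Take $j=2$, $l=3$.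
* If $a=0$, $r$ is a row of an invertible matrix with $r_1=0$, so some $r_l$ with $l\ge2$ is a unit. If $s_j\in P$ for all $j\ge2$, then $e_1=gs\equiv s_1u=s_1u_2e_2\pmod P$, which is impossible. So some $s_j$ with $j\ge2$ is a unit.

This gives all $e_{1m}(x)$, $x\in P^a$, for some $m$. Conjugating by signed permutation matrices gives all $e_{kl}(x)$, $x\in P^a$. Conjugates of $g^{\pm1}$ lie in $w(\Gamma)$, so each such $e_{kl}(x)$, and each of its conjugates, is a product of $8$ elements of $w(\Gamma)$.

**Step 2: $\mathrm{SL}_n(\Lambda,P^a)\subset w(\Gamma)^{c_1}$ with $c_1=8(n-1)(n+6)$.** This turns elementary matrices into the whole congruence subgroup, in a number of steps that depends only on $n$. If $a=0$, combine Fact E with Step 1. Let $a\ge1$. All pivots of an element of $\mathrm{SL}_n(\Lambda,P^a)$ are $\equiv1$ mod $P^a$, so Gaussian elimination without extra operations writes it as $\mathcal L\mathcal D\mathcal U$. Here $\mathcal L,\mathcal U$ are unitriangular with off-diagonal entries in $P^a$ ($n(n-1)$ elementary factors in all). As in Fact E, $\mathcal D$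 is a product of $n-1$ matrices $\mathrm{diag}(1+x,(1+x)^{-1})$, $x\in P^a$, in consecutive coordinates. For these use
$$e_{21}\Bigl(\frac{x}{1+x}\Bigr)\cdot e_{21}(-1)e_{12}(x)e_{21}(1)\cdot e_{12}\Bigl(\frac{-x}{1+x}\Bigr)=\mathrm{diag}\bigl(1+x,(1+x)^{-1}\bigr).$$
To check it: $e_{21}(-1)e_{12}(x)e_{21}(1)=\begin{pmatrix}1+x&x\\-x&1-x\end{pmatrix}$. The factor on the right turns this into $\begin{pmatrix}1+x&0\\-x&(1+x)^{-1}\end{pmatrix}$, because $(1-x)(1+x)+x^2=1$. The factor on the left clears $-x$. So each such diagonal matrix is a product of 3 conjugates of elementary matrices of level $P^a$. In total $n(n-1)+3(n-1)=(n-1)(n+3)$ conjugates suffice, and by Step 1 each costs 8 values.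

**Step 3: the scalars that remain.** This step bounds what $w$ generates modulo $P^a$. Let $W=\langle w(\Gamma)\rangle\supset\mathrm{SL}_n(\Lambda,P^a)$. If $a=0$, the width is at most $c_1$. Let $a\ge1$. By the choice of $a$, all $w$-values are scalar mod $P^a$. So the image $\overline W$ of $W$ in $\mathrm{SL}_n(\Lambda/P^a)$ lies in the group $\mu_n(\Lambda/P^a)$ of scalars $\lambda$ with $\lambda^n=1$, and $W\to\overline W$ has kernel $\mathrm{SL}_n(\Lambda,P^a)$.

To bound $|\overline W|$, let $\ell=\mathrm{char}(\Lambda/P)$ and $U_1=\ker\bigl((\Lambda/P^a)^\times\to(\Lambda/P)^\times\bigr)$, a finite $\ell$-group. The quotient $\overline W/(\overline W\cap U_1)$ embeds in the cyclic group $(\Lambda/P)^\times$ and has exponent dividing $n$, so its order is at most $n$. If $\ell\nmid n$, then $\overline W\cap U_1$ is an $\ell$-group of exponent dividing $n$, hence trivial. If $\ell\mid n$, then $U_1$ is a quotient of $1+P\cong\mathbb Z_\ell^{D_P}\times(\text{finite cyclic})$ with $D_P=[K_P:\mathbb Q_\ell]$ (Neukirch, *Algebraic Number Theory*, II.5.7). So the finite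 abelian group $U_1$ and its subgroup $\overline W\cap U_1$ need at most $D_P+1$ generators. As the exponent of $\overline W\cap U_1$ divides $n$, its order is at most $n^{D_P+1}$. Altogether
$$|\overline W|\le n\ \text{ if } P\nmid n,\qquad |\overline W|\le n^{D_P+2}\ \text{ if } P\mid n.$$

Choose successively elements of the image of $w(\Gamma)$ outside the subgroup generated by the previous ones. Each choice at least doubles this subgroup, so after at most $\log_2|\overline W|$ choices they generate $\overline W$. As $\overline W$ is abelian of exponent dividing $n$, every element of it is a product of at most $n\log_2|\overline W|$ images of $w$-values. With Step 2, the width of $w$ in $\Gamma$ is at most $c_1+n\log_2n$ if $P\nmid n$ and at most $c_1+(D_P+2)\,n\log_2n$ if $P\mid n$.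

**Step 4: assemble.** We combine the local bounds through Step 0. For every $P\notin S$ the width in $\mathrm{SL}_n(O_P)$ is at most $c_1+(\delta+2)n\log_2n$. So the width in $\prod_{P\notin S}\mathrm{SL}_n(O_P)$ is at most
$$2c_1+2(\delta+2)\,n\log_2n\le c(n)(1+\delta),\qquad c(n)=2c_1+4n\log_2n.$$
This proves Theorem 2. $\square$

**Sharpness.** Suppose that all $P\mid n$ with $P\notin S$ are unramified over $\mathbb Q$, and let $f_{\max}$ be their maximal residue degree ($0$ if there are none). Then $[K_P:\mathbb Q_p]$ is the residue degree of $P$, so $\delta=f_{\max}$. By Theorem 2, the supremum over all words $w$ of the width of $w$ in $\prod_{P\notin S}\mathrm{SL}_n(O_P)$ is at most $c(n)(1+f_{\max})$. If $f_{\max}\ge2$, this supremum is at least $f_{\max}$. To see this, apply Theorem 1 at a prime $P$ of residue degree $f_{\max}$, note that $\lfloor p/2\rfloor\ge1$, and use that $\mathrm{SL}_n(O/P^2)$ is a quotient of the product. For $\mathrm{SL}_n(O_S)$ itself, the lower bound $f_{\max}$ (for $f_{\max}\ge2$) also holds by Theorem 1.
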